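\title{A finitely presented solvable group with infinite virtual first Betti number}

\begin{abstract}
We construct finitely presented solvable groups of derived length at most $5$ whose finite-index subgroups have unbounded first Betti numbers. This disproves a conjecture posed in a paper of Bridson and Kochloukova. The groups are built in layers from locally constant functions on the dual of the ring $\mathbb F_4[t,(t^4-t)^{-1}]$. Each layer supplies elements of small support, and these elements reduce the infinitely many commutation relations of the next layer to finitely many.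
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the result}

For a group $S$ let $b_1(S)=\dim_{\mathbb Q}H_1(S,\mathbb Q)$, where $H_1(S,\mathbb Q)=(S/[S,S])\otimes\mathbb Q$. If $S$ is finitely generated, $b_1(S)$ is the largest $n$ such that $S$ maps onto $\mathbb Z^n$. Passing from $G$ to a subgroup $S$ of finite index cannot lower $b_1$, because the image of $S$ in $G/[G,G]$ has finite index. It can raise $b_1$: the infinite dihedral group has $b_1=0$ and contains $\mathbb Z$ with index $2$. The \emph{virtual first Betti number} of a finitely generated group $G$,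
\[
\mathrm{vb}_1(G)=\sup\{\,b_1(S)\;:\;S\le G\text{ of finite index}\,\},
\]
measures how far $b_1$ can be raised in this way.

For the simplest solvable groups it is finite. If $G$ has a subnormal series with cyclic factors, $h$ of them infinite, then intersecting the series with a subgroup $S$ and projecting to $S/[S,S]$ gives $b_1(S)\le h$. For finitely generated solvable groups in general it is not finite. The metabelian group
\[
\mathbb Z\wr\mathbb Z=\langle a,t\mid [a,t^{-n}at^n]=1\text{ for all }n\rangle=\mathbb Z[t^{\pm1}]\rtimes\langle t\rangle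
\]
contains the subgroup $S_m=\mathbb Z[t^{\pm1}]\rtimes\langle t^m\rangle$ of index $m$, generated by $t^m$ and the conjugates of $a$. Its abelianization is $\mathbb Z[t^{\pm1}]/(t^m-1)\oplus\mathbb Z\cong\mathbb Z^{m+1}$, so $\mathrm{vb}_1(\mathbb Z\wr\mathbb Z)=\infty$.

Finite presentability removes this example. It is known that $\mathrm{vb}_1(G)$ is finite whenever $G$ is finitely presented and nilpotent-by-abelian-by-finite, and in particular whenever $G$ is finitely presented and metabelian. So among metabelian groups a finite presentation is incompatible with the behavior of $\mathbb Z\wr\mathbb Z$, and one is led to expect the same in every derived length. The following conjecture is posed in \cite{BK}.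

\medskip
\noindent\textbf{Conjecture.} \emph{If $G$ is finitely presented and solvable, then $\mathrm{vb}_1(G)$ is finite.}
\medskip

We show that the conjecture is false.

\begin{theorem}\label{thm:main}
For every $k\ge1$ there is a finitely presented solvable group $G=G_k$ of derived length at most $5$ such that for every $d\ge2$ there is a finite-index subgroup $S_d\le G$ with
\[
\dim_{\mathbb Q}H_1(S_d,\mathbb Q)\ \ge\ 8k\cdot4^d,\qquad |G:S_d|\ \le\ 15^{4^d}\cdot2^{2d^2+d+1}\cdot(4^d-1).
\]
In particular $\mathrm{vb}_1(G)=\infty$.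
\end{theorem}

The case $k=1$ already disproves the conjecture. The parameter $k$ matters only for the rate of growth of $b_1$ (Remark~\ref{rem:growth}).

\subsection{The strategy}

In $\mathbb Z\wr\mathbb Z$ the base group maps onto the functions on the finite set $\mathbb Z/m$, and $t^m$ acts trivially on this set. We use the same source of homology. Let a finitely generated abelian group $Q$ act on a profinite space $X$ with finite invariant subsets $O$ of unbounded size, let $\Lambda$ be a free abelian group of finite positive rank, and let $C(X,\Lambda)$ be the group of locally constant functions $X\to\Lambda$. If $Q_O\le Q$ is the pointwise stabilizer of $O$, then $C(X,\Lambda)\rtimes Q_O$ has finite index in $C(X,\Lambda)\rtimes Q$ and maps onto $\Lambda^O$ by restriction. The group $C(X,\Lambda)\rtimes Q$ is metabelian, so by the result quoted above it is not finitely presented.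

We therefore enlarge the acting group. Let $D$ be a \emph{finite} group acting on $\Lambda$. Functions $X\to D$ act on $C(X,\Lambda)$ pointwise, and since $D^O$ is finite, a subgroup of finite index still acts trivially over $O$. So the homology survives. What we gain is a supply of elements with small support, and these produce relations for free:
\begin{equation}\label{eq:principle}
\text{if }[x,y]=1\text{ and }w\text{ centralizes }x,\text{ then }[x,wyw^{-1}]=1 .
\end{equation}
If $x$ and $y$ live on complementary halves of $X$ and $w$ ranges over elements supported in the half of $y$, a single commutation relation yields infinitely many. The new elements bring their own commutation relations, so the construction is a tower, in which $D$ is dihedral of order $30$ and $X$ is the dual of an $\mathbb F_2$-vector space: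
\begin{center}
\begin{tabular}{lll}
layer & elements & finite presentation from\\ \hline
$Q$ & units of a ring, $Q\cong\mathbb Z/3\times\mathbb Z^4$ & \\
$N$ & quadratic functions $X\to\mathbb F_2$ & a criterion for metabelian groups (Section~\ref{sec:metabelian})\\
$B$ & all locally constant functions $X\to\mathbb Z/15$ & supports of elements of $N$ (Section~\ref{sec:second})\\
$C(X,\Lambda)$ & all locally constant functions $X\to\Lambda$ & supports of elements of $B$ and $N$ (Section~\ref{sec:third})
\end{tabular}
\end{center}
The first three layers form a finitely presented group $H$. For the last layer we prove less, and need less. We write down a finitely presented group $G$ that maps onto $\hat G=C(X,\Lambda)\rtimes H$, and we show that the normal closure of $\Lambda$ in $G$ is nilpotent of class at most $2$. Then $G$ is solvable, and it inherits large Betti numbers from its quotient $\hat G$.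

Section~\ref{sec:four} shows the use of \eqref{eq:principle} on a space with four points. Section~\ref{sec:model} defines $\hat G$ and finds its subgroups with large $b_1$. Section~\ref{sec:prop} contains the induction that spreads finitely many support relations over all of $Q$.

\subsection{Conventions}

We write ${}^gx=gxg^{-1}$ and $[x,y]=xyx^{-1}y^{-1}$. If subgroups $A_0,A_1$ commute elementwise, then $A_0A_1$ is a subgroup, $A_0\cap A_1$ is central in it, and
\begin{equation}\label{eq:split}
[x_0x_1,y_0y_1]=[x_0,y_0][x_1,y_1]\qquad(x_i,y_i\in A_i).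
\end{equation}
For a space $Y$ and a discrete group $A$, $C(Y,A)$ is the group of locally constant functions $Y\to A$. Labels $i,j$ of halves and cells are elements of $\mathbb F_2=\{0,1\}$, so $i+1$ is the label opposite to $i$, and $(-1)^i$ makes sense.

\section{Four points: what a quadratic function buys}\label{sec:four}

Let $X_0=\mathbb F_2^2$ with coordinate functions $\ell,\ell'$. A function $n\colon X_0\to\mathbb F_2$ acts on functions $b\colon X_0\to\mathbb Z/15$ by ${}^nb=(-1)^nb$. Let $a$ be the constant function $1$. Its conjugates under the linear functions are the four characters $a,\ {}^{\ell}a,\ {}^{\ell'}a,\ {}^{\ell+\ell'}a$, and they commute. We ask whether the relation $[a,{}^{\ell+\ell'}a]=1$ is a formal consequence of $[a,{}^{\ell}a]=1$ and $[a,{}^{\ell'}a]=1$.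

With linear functions alone it is not. Let $a_{00},a_{01},a_{10},a_{11}$ generate cyclic groups of order $15$, and let $\mathbb F_2^2=\langle\sigma,\rho\rangle$ act on
\[
(\langle a_{00}\rangle*\langle a_{11}\rangle)\times(\langle a_{10}\rangle*\langle a_{01}\rangle)
\]
by translating the indices, $\sigma$ by $(1,0)$ and $\rho$ by $(0,1)$. In the semidirect product, $a=a_{00}$ commutes with ${}^\sigma a$ and ${}^\rho a$ but not with ${}^{\rho\sigma}a=a_{11}$.

Now admit the quadratic function $\ell\ell'$. Since $8\cdot2\equiv1\pmod{15}$, the indicator functions of the halves $\{\ell=0\}$ and $\{\ell=1\}$ are $a_0=8(a+{}^\ell a)$ and $a_1=8(a-{}^\ell a)$. The relevant values are: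
\begin{center}
\begin{tabular}{l|rrrr}
$(\ell,\ell')$ & $(0,0)$ & $(0,1)$ & $(1,0)$ & $(1,1)$\\ \hline
${}^{\ell}a$ & $1$ & $1$ & $-1$ & $-1$\\
$a_0$ & $1$ & $1$ & $0$ & $0$\\
$a_1$ & $0$ & $0$ & $1$ & $1$\\ \hline
$\ell'$ & $0$ & $1$ & $0$ & $1$\\
$\ell\ell'$ & $0$ & $0$ & $0$ & $1$\\
$\ell'+\ell\ell'$ & $0$ & $1$ & $0$ & $0$
\end{tabular}
\end{center}
So $\ell\ell'$ centralizes $a_0$, and $\ell'+\ell\ell'$ centralizes $a_1$. In words, $\ell\ell'$ acts like $\ell'$ on one half and trivially on the other. These two relations suffice. In the lemma, think of $\sigma=\ell$, $\rho=\ell'$, $\nu=\ell\ell'$.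

\begin{lemma}\label{lem:four}
Let $a,\sigma,\rho,\nu$ be elements of a group with $a^{15}=1$, $\rho^2=1$, $[\rho,\nu]=1$ and $[a,{}^\sigma a]=1$. Put $a_0=(a\cdot{}^\sigma a)^8$ and $a_1=(a\cdot({}^\sigma a)^{-1})^8$. Suppose that $\nu$ centralizes $a_0$ and $\rho\nu$ centralizes $a_1$. If $[a,{}^\rho a]=1$, then $[a,{}^{\rho\sigma}a]=1$.
\end{lemma}

\begin{proof}
The elements $a_0,a_1$ lie in the abelian group $\langle a,{}^\sigma a\rangle$ of exponent dividing $15$, and $a_0a_1=a^{16}=a$, $a_0a_1^{-1}=({}^\sigma a)^{16}={}^\sigma a$. Since $\nu=\rho\cdot\rho\nu$, we have ${}^\nu a_1={}^\rho a_1$. Conjugating $[a_0,a_1]=1$ by $\nu$ gives $[a_0,{}^\rho a_1]=1$; this is \eqref{eq:principle}. Conjugating both relations by $\rho$ gives $[{}^\rho a_0,{}^\rho a_1]=1$ and $[{}^\rho a_0,a_1]=1$. So the groups $A_i=\langle a_i,{}^\rho a_i\rangle$ commute elementwise.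

Let $z_i=[a_i,{}^\rho a_i]\in A_i$. By \eqref{eq:split}, $1=[a,{}^\rho a]=z_0z_1$. Conjugate this relation by $\nu$. We have ${}^\nu a=a_0\cdot{}^\rho a_1$ and ${}^\nu({}^\rho a)={}^\rho({}^\nu a)={}^\rho a_0\cdot a_1$, so
\[
1=[a_0\cdot{}^\rho a_1,\ {}^\rho a_0\cdot a_1]=[a_0,{}^\rho a_0]\,[{}^\rho a_1,a_1]=z_0z_1^{-1}.
\]
Hence $z_0=z_1$ and $z_1^2=1$. As $z_1=z_0\in A_0$, it commutes with $a_1$. If $z=[x,y]$ commutes with $x$, then $x^nyx^{-n}=z^ny$, that is, $[x^n,y]=z^n$. Therefore $z_1^{15}=[a_1^{15},{}^\rho a_1]=1$, and with $z_1^2=1$ we get $z_0=z_1=1$. Now $a_0$ and $a_1$ both commute with ${}^\rho a_0$ and ${}^\rho a_1$, so $a=a_0a_1$ commutes with ${}^{\rho\sigma}a={}^\rho a_0\cdot({}^\rho a_1)^{-1}$.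
\end{proof}

The odd order of $a$ was used twice: to cut $a$ into the halves $a_0,a_1$, and to kill the commutator $z_1$, which before that step was known only to lie in $A_0\cap A_1$. In the torsion-free layer $C(X,\Lambda)$ neither use is available. There we cut with elements of order $15$, and we pass to the quotient by the center.

\section{The model group and its Betti numbers}\label{sec:model}

To iterate Lemma~\ref{lem:four} we need an $\mathbb F_2$-vector space $R$ of linear functions, spanned by a single orbit of a finitely generated abelian group $Q$, and with many finite $Q$-invariant quotients. A ring spanned by a finitely generated group of units has these properties.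

\subsection{The ring $R$ and the group $Q$}

Let $R=\mathbb F_4[t,(t^4-t)^{-1}]$ and $\mathcal P=\mathbb F_4\cup\{\infty\}$. Put $x_\xi=t-\xi$ for $\xi\in\mathbb F_4$ and $x_\infty=1$. Since $t^4-t=\prod_{\xi\in\mathbb F_4}x_\xi$, all $x_\xi$ are units of $R$. Let $Q$ be the group of units generated by $\mathbb F_4^*$ and the $x_\xi$. By unique factorization in $\mathbb F_4[t]$, $Q=\mathbb F_4^*\times\langle x_\xi:\xi\in\mathbb F_4\rangle\cong\mathbb Z/3\times\mathbb Z^4$. The $\mathbb F_2$-span of $Q$ is a subring that contains $\mathbb F_4$, $t=x_0$ and $(t^4-t)^{-1}$. Hence \emph{$Q$ spans $R$ over $\mathbb F_2$}.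

\subsection{The space $X$}

Let $X=\mathrm{Hom}_{\mathbb F_2}(R,\mathbb F_2)$ with the topology of pointwise convergence. It is compact, and the sets defined by finitely many conditions $\alpha(r)=i$ are clopen and form a basis. The group $Q$ acts on $X$ by $(q\alpha)(r)=\alpha(q^{-1}r)$ and on functions on $X$ by $(qf)(\alpha)=f(q^{-1}\alpha)$. For $r\in R$ let $\ell_r\in C(X,\mathbb F_2)$ be the function $\ell_r(\alpha)=\alpha(r)$. Then $\ell_{r+r'}=\ell_r+\ell_{r'}$ and $q\ell_r=\ell_{qr}$. For $p\in Q$ and $i\in\mathbb F_2$ the \emph{half-space}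
\[
U_p^i=\{\alpha\in X:\alpha(p)=i\}
\]
is clopen, and $qU_p^i=U_{qp}^i$. The function $\ell_p+i$ vanishes on $U_p^i$ and equals $1$ on $U_p^{i+1}$. On a symbol with a subscript $p\in Q$, a superscript $i$ is always such a label, never an exponent.

For $\mathbb F_2$-linearly independent $p_1,\dots,p_m\in Q$ and $x\in\mathbb F_2^m$ we call $U_x=\bigcap_{n}U_{p_n}^{x_n}$ a \emph{cell}. Cells are nonempty, because a linear functional can be prescribed on independent vectors, and the $2^m$ cells partition $X$.

\begin{lemma}\label{lem:functions}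
\begin{enumerate}
\item[(a)] For every locally constant function $f$ on $X$ there are linearly independent $p_1,\dots,p_m\in Q$ such that $f$ is constant on each cell $U_x$.
\item[(b)] The functions $(-1)^{\ell_r}$, $r\in R$, form a basis of the $\mathbb Z/15$-module $C(X,\mathbb Z/15)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By compactness, $X$ is covered by finitely many basic clopen sets on which $f$ is constant. They involve finitely many $r\in R$, which lie in the span $R_0$ of finitely many elements of $Q$. Choose among these elements a basis $p_1,\dots,p_m$ of $R_0$. Then $f(\alpha)$ depends only on $\alpha|_{R_0}$, and the cells are the fibers of $\alpha\mapsto\alpha|_{R_0}$.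

(b) Let $R_0\subset R$ be a finite subspace and $X_0=\mathrm{Hom}(R_0,\mathbb F_2)$. The square matrix $\bigl((-1)^{\alpha(r)}\bigr)_{\alpha\in X_0,\,r\in R_0}$ times its transpose is $|R_0|$ times the identity: for $\alpha\ne\alpha'$ the functional $\alpha+\alpha'$ takes the values $0$ and $1$ equally often. So its determinant is, up to sign, a power of $2$, which is a unit modulo $15$, and the characters $(-1)^{\ell_r}$, $r\in R_0$, form a basis of the functions $X_0\to\mathbb Z/15$. Restriction $X\to X_0$ is onto, so these characters are independent on $X$. Every finite subset of $R$ lies in some $R_0$, and by the proof of (a) every locally constant function factors through some $X_0$.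
\end{proof}

\subsection{The groups $M$, $H$ and $\hat G$}

Let $D=\mathbb Z/15\rtimes\mathbb F_2$ be the dihedral group of order $30$, the generator of $\mathbb F_2$ acting by $-1$. Under pointwise multiplication,
\[
C(X,D)=B\rtimes C(X,\mathbb F_2),\qquad B=C(X,\mathbb Z/15),\qquad{}^nb=(-1)^nb .
\]
Both factors are written additively. The \emph{support} of $h\in C(X,D)$ is the set of points where $h$ is nontrivial; elements with disjoint supports commute. For a clopen set $U$, $1_U\in B$ is its indicator function. Let $a=1_X\in B$, and let $c\in C(X,\mathbb F_2)$ be the constant function $1$. The constant functions $X\to D$ are the elements $a^jc^\varepsilon$. We identify $\varepsilon\in\mathbb F_2$ with the constant function $\varepsilon c$.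

Let $N\subset C(X,\mathbb F_2)$ be the span of all products $\ell_r\ell_{r'}$. Since $\ell_r^2=\ell_r$, it contains every $\ell_r$. Since $Q$ spans $R$, it is spanned by the $\ell_p\ell_r$ with $p\in Q$, $r\in R$. Elements of $N$ vanish at $0\in X$, so $c\notin N$. Put
\[
N^+=N\oplus\mathbb F_2c,\qquad R^+=\{\ell_r+\varepsilon:r\in R,\ \varepsilon\in\mathbb F_2\}\subset N^+ .
\]
The product of two elements of $R^+$ lies in $N^+$. All these groups are $Q$-invariant, so inside $C(X,D)\rtimes Q$ we have the subgroups
\[
M=N\rtimes Q,\qquad H=B\rtimes(N^+\rtimes Q),\qquad K=B\rtimes R^+ .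
\]
The group $H$ has derived length at most $3$, since $B$, $N^+$ and $Q$ are abelian. The subgroup $K$ is normal in $H$: it contains $B$, the group $N^+$ normalizes $B$ and centralizes $R^+$, and $Q$ preserves both. By Lemma~\ref{lem:functions}(b) and ${}^{\ell_r}a=(-1)^{\ell_r}$, the group $K$ is generated by $a$ and $R^+$.

Let $\zeta$ be a primitive $15$th root of unity. From $x^{15}-1=(x-1)\Phi_3\Phi_5\Phi_{15}$ we get $\deg\Phi_{15}=8$ and $15=3\cdot5\cdot\Phi_{15}(1)$, so $\Phi_{15}(1)=1$. Writing $\Phi_{15}(x)=1+(x-1)g(x)$ with $g\in\mathbb Z[x]$ and putting $x=\zeta$, we see that \emph{$\zeta-1$ is a unit of $\mathbb Z[\zeta]$}. Fix $k\ge1$ and let $\Lambda=\mathbb Z[\zeta]^k\cong\mathbb Z^{8k}$. The group $D$ acts on $\Lambda$, the generator $1\in\mathbb Z/15$ by multiplication by $\zeta$ and the generator of $\mathbb F_2$ by complex conjugation $\lambda\mapsto\bar\lambda$ in each coordinate. Let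
\[
\hat G=C(X,\Lambda)\rtimes H,\qquad\bigl((hq)f\bigr)(\alpha)=h(\alpha)\cdot f(q^{-1}\alpha)\quad(h\in B\rtimes N^+,\ q\in Q).
\]
Because $\zeta-1$ is a unit, a commutator with $1_U$ cuts a constant function down to $U$: viewing $\mu=(\zeta-1)^{-1}\lambda$ as a constant function,
\begin{equation}\label{eq:cut}
{}^{1_U}\mu-\mu=(\zeta^{1_U}-1)\mu=\lambda1_U .
\end{equation}

\begin{remark}\label{rem:fifteen}
The order of $a$ must be odd for Lemmas~\ref{lem:four} and~\ref{lem:functions}(b), and it must not be a prime power for \eqref{eq:cut}: the norm of $1-\zeta$ for a primitive root of unity of order $p^e$ is $\Phi_{p^e}(1)=p$. The smallest odd integer greater than $1$ that is not a prime power is $15$.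
\end{remark}

\subsection{Finite invariant sets}

\begin{proposition}\label{prop:betti}
For every $d\ge2$ there is a subgroup $\hat S_d\le\hat G$ of index at most $15^{4^d}\cdot2^{2d^2+d+1}\cdot(4^d-1)$ that maps onto $\mathbb Z^{8k\cdot4^d}$.
\end{proposition}

\begin{proof}
Let $\varpi\in\mathbb F_4[t]$ be irreducible of degree $d$. As $d\ge2$, it is coprime to $t^4-t$, so $R/\varpi R\cong\mathbb F_4[t]/(\varpi)$ is a field with $4^d$ elements. Let $O\subset X$ be the set of functionals vanishing on $\varpi R$. Then $O\cong\mathrm{Hom}(R/\varpi R,\mathbb F_2)$ has $2^{2d}=4^d$ elements, and $O$ is $Q$-invariant because $\varpi R$ is an ideal.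

Restricting functions to $O$ and letting $Q$ permute $O$ defines a homomorphism from $H$ to the finite group $D^O\rtimes\mathrm{Sym}(O)$. Let $H_O$ be its kernel. Since $H=BN^+Q$, the order of the image is at most the product of the orders of the images of $B$, $N^+$, $Q$. The image of $B$ lies in $(\mathbb Z/15)^O$, of order $15^{4^d}$. Let $r_1,\dots,r_{2d}\in R$ map to an $\mathbb F_2$-basis of $R/\varpi R$, and let $y_n=\ell_{r_n}|_O$. Each $\ell_r|_O$ is a linear combination of the $y_n$, and $y_n^2=y_n$. So the image of $N^+$ is spanned by $1$, the $y_n$, and the $y_ny_{n'}$ with $n<n'$, and its dimension is at most $1+2d+\binom{2d}{2}=2d^2+d+1$. Finally $Q$ acts on $O$ through $(R/\varpi R)^*$, of order $4^d-1$. This bounds $|H:H_O|$, which is the index of $\hat S_d=C(X,\Lambda)\rtimes H_O$ in $\hat G$.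

An element of $H_O$ has the form $hq$ with $h$ trivial on $O$ and $q$ fixing $O$ pointwise, so $((hq)f)|_O=f|_O$ for $f\in C(X,\Lambda)$. Hence $(f,hq)\mapsto f|_O$ is a homomorphism $\hat S_d\to\Lambda^O\cong\mathbb Z^{8k\cdot4^d}$. It is onto, because the points of $O$ have pairwise disjoint clopen neighborhoods, so locally constant functions take arbitrary values on $O$.
\end{proof}

It remains to cover $\hat G$ by a finitely presented solvable group.

\section{Propagation along $Q$}\label{sec:prop}

Lemma~\ref{lem:four} needs, for each pair $(p,r)\in Q\times R$, a support relation saying that $(\ell_p+i)\ell_r$ acts trivially on what lives over $U_p^i$. Conjugation by $Q$ reduces to $p=1$, and additivity in $r$ reduces to $r\in Q$, but $Q$ is infinite. To get down to finitely many $r$ we use additive relations among the elements of $Q$.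

For distinct $\xi,\eta,\kappa\in\mathcal P$ the elements $x_\xi,x_\eta,x_\kappa$ are pairwise independent in the $2$-dimensional $\mathbb F_4$-space $\mathbb F_4+\mathbb F_4t$. So $x_\xi=\beta x_\eta+\beta'x_\kappa$ with $\beta,\beta'\in\mathbb F_4^*$, that is,
\begin{equation}\label{eq:unit}
1=s+s',\qquad s=\beta x_\eta x_\xi^{-1}\in Q,\quad s'=\beta'x_\kappa x_\xi^{-1}\in Q .
\end{equation}
For example $1=x_0+x_1$, and if $\omega^2+\omega+1=0$ in $\mathbb F_4$, then $t=\omega^2(t+1)+\omega(t+\omega)$, so $1=\omega^2x_1x_0^{-1}+\omega x_\omega x_0^{-1}$. The second example shows why $Q$ contains the scalars. Let $\mathcal L$ be the finite set of all pairs $(s,s')$ as in \eqref{eq:unit}. Exchanging $\eta$ and $\kappa$ shows that $(s,s')\in\mathcal L$ implies $(s',s)\in\mathcal L$. The elements $s,s'$ are nonzero and distinct, hence linearly independent over $\mathbb F_2$, and $\ell_1=\ell_s+\ell_{s'}$ gives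
\begin{equation}\label{eq:sum}
(\ell_s+i)+(\ell_{s'}+j)=\ell_1+(i+j)\qquad(i,j\in\mathbb F_2).
\end{equation}

\begin{lemma}\label{lem:prop}
There is a finite subset $\mathcal S_0\subset Q$ with the following property. Let $J\subseteq Q\times R$ satisfy:
\begin{enumerate}
\item[(i)] if $(p,r)\in J$ and $q\in Q$, then $(qp,qr)\in J$;
\item[(ii)] for each $p\in Q$, the set $\{r:(p,r)\in J\}$ is an additive subgroup of $R$;
\item[(iii)] if $(s,s')\in\mathcal L$, $q\in Q$ and $(s,q),(s',q)\in J$, then $(1,q)\in J$;
\item[(iv)] $(1,q)\in J$ for all $q\in\mathcal S_0$.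
\end{enumerate}
Then $J=Q\times R$.
\end{lemma}

Condition (ii) is additivity in the second variable and (iii) is a weak additivity in the first. The proof shows that in each direction of $\mathbb Z^4$ at least one of the two moves leads toward the origin.

\begin{proof}
Let $T=\{q\in Q:(1,q)\in J\}$, and let $(s,s')\in\mathcal L$, $q\in Q$. Since $q=qs+qs'$, (ii) gives
\begin{enumerate}
\item[($\alpha$)] if $qs,qs'\in T$, then $q\in T$.
\end{enumerate}
If $(1,s^{-1}q),(1,s'^{-1}q)\in J$, then $(s,q),(s',q)\in J$ by (i), so (iii) gives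
\begin{enumerate}
\item[($\beta$)] if $s^{-1}q,s'^{-1}q\in T$, then $q\in T$.
\end{enumerate}
It suffices to choose $\mathcal S_0$, independently of $J$, so that these two rules force $T=Q$. Then (ii) gives $\{1\}\times R\subseteq J$, as $Q$ spans $R$, and (i) gives $(p,r)=(p\cdot1,p\cdot p^{-1}r)\in J$.

Let $\bar q\in\mathbb Z^4$ be the vector of exponents of the $x_\xi$, $\xi\in\mathbb F_4$, in $q$. For $u\in\mathbb R^4$ put $u(q)=\langle u,\bar q\rangle$. Let $u\neq0$. The five numbers $u(x_\xi)$, $\xi\in\mathcal P$, are not all equal, since $u(x_\infty)=0$ and the other four are the coordinates of $u$. If at least two of them exceed the minimum, take $\xi$ attaining the minimum and $\eta,\kappa$ not attaining it; the pair \eqref{eq:unit} has $u(s),u(s')>0$. Otherwise four of them are equal and the fifth, say $u(x_\xi)$, is larger; then any $\eta,\kappa$ give a pair with $-u(s),-u(s')>0$. Hence the continuous function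
\[
u\mapsto\max_{(s,s')\in\mathcal L,\ \varepsilon=\pm1}\ \min\bigl(\varepsilon u(s),\varepsilon u(s')\bigr)
\]
is positive on the unit sphere, so it is bounded below there by some $\delta>0$.

Let $m$ be the maximum of $|\bar s|^2$ over all entries $s$ of pairs in $\mathcal L$, and let $\mathcal S_0=\{q:|\bar q|\le m/2\delta\}$, a finite set. Let $q\notin\mathcal S_0$. Taking $u=\bar q/|\bar q|$, we find $(s,s')\in\mathcal L$ and $\varepsilon=\pm1$ with $\varepsilon\langle\bar q,\bar s\rangle\ge\delta|\bar q|$ and $\varepsilon\langle\bar q,\bar s'\rangle\ge\delta|\bar q|$. Then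
\[
|\bar q-\varepsilon\bar s|^2\le|\bar q|^2-2\delta|\bar q|+m<|\bar q|^2,
\]
and the same holds for $s'$. So the elements $qs,qs'$ (if $\varepsilon=-1$) or $s^{-1}q,s'^{-1}q$ (if $\varepsilon=1$) have smaller norm than $q$. Induction on the integer $|\bar q|^2$, using ($\alpha$) or ($\beta$), gives $T=Q$.
\end{proof}

\section{The metabelian layer $M=N\rtimes Q$}\label{sec:metabelian}

Let $\Gamma$ be a group with an abelian normal subgroup $N$ and finitely generated abelian quotient $Q=\Gamma/N$; conjugation makes $N$ a $\mathbb ZQ$-module. For $v\in\mathrm{Hom}(Q,\mathbb R)$ let $Q_v=\{q:v(q)\ge0\}$, a submonoid of $Q$. The module $N$ is \emph{tame} if it is finitely generated over $\mathbb ZQ$ and, for every $v\ne0$, it is finitely generated over $\mathbb ZQ_v$ or over $\mathbb ZQ_{-v}$.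

\begin{theorem}[Bieri and Strebel {\cite[Theorem A]{BS}}]\label{thm:BS}
If $\Gamma$ is finitely generated, then $\Gamma$ is finitely presented if and only if $N$ is tame.
\end{theorem}

We return to our $N$ and $Q$. The map $r\otimes r'\mapsto\ell_r\ell_{r'}$ is a surjection of $A=R\otimes_{\mathbb F_2}R$ onto $N$, equivariant for the diagonal action of $Q$ on $A$. The advantage of $A$ is that it is a commutative ring, finitely generated over $\mathbb F_2$ and hence Noetherian, and that $q$ acts on it as multiplication by the unit $\Delta(q)=q\otimes q$. Extend $\Delta$ linearly to a ring homomorphism $\mathbb F_2Q\to A$ with image $A_\Delta$. Finiteness questions for $A$ over such subrings can be tested on valuations.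

Recall that a \emph{valuation} on a field $L$ is a homomorphism $\mathrm{val}$ from $L^*$ to an ordered abelian group with $\mathrm{val}(y+y')\ge\min(\mathrm{val}(y),\mathrm{val}(y'))$ whenever $y,y',y+y'\ne0$. Its valuation ring is $\{0\}\cup\{\mathrm{val}\ge0\}$, with maximal ideal $\{0\}\cup\{\mathrm{val}>0\}$. Roots of unity have value $0$, since ordered groups are torsion-free. We use three textbook facts.
\begin{enumerate}
\item[(V1)] An element of $L$ is integral over a subring $A_0\subseteq L$ if and only if it lies in every valuation ring of $L$ containing $A_0$.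
\item[(V2)] If $A_0\subseteq L$ is a local subring, there is a valuation ring of $L$ that contains $A_0$ and whose maximal ideal contains that of $A_0$.
\item[(V3)] In a commutative ring every prime contains a minimal prime, and the intersection of the minimal primes is the set of nilpotent elements. A Noetherian ring has finitely many minimal primes.
\end{enumerate}

For $\xi\in\mathcal P$ let $w_\xi\colon Q\to\mathbb Z$ be the order of vanishing at $\xi$. Thus $w_\xi(\mathbb F_4^*)=0$; for $\xi,\eta\in\mathbb F_4$, $w_\xi(x_\eta)$ is $1$ if $\xi=\eta$ and $0$ otherwise; and $w_\infty(x_\eta)=-1$. The four $w_\xi$ with $\xi\in\mathbb F_4$ form a basis of $\mathrm{Hom}(Q,\mathbb Z)$, and $\sum_{\xi\in\mathcal P}w_\xi=0$. Hence \emph{any four of the five $w_\xi$ form a basis of $\mathrm{Hom}(Q,\mathbb Z)$}, and their values can be prescribed arbitrarily.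

\begin{lemma}\label{lem:val}
Let $\mathfrak p$ be a prime of $A$ and $\mathrm{val}$ a valuation on $L=\mathrm{Frac}(A/\mathfrak p)$. There are $\xi_1,\xi_2\in\mathcal P$ and $\gamma_1,\gamma_2\ge0$ in the value group such that, for all $q\in Q$,
\[
\mathrm{val}(q\otimes1)=w_{\xi_1}(q)\gamma_1,\qquad\mathrm{val}(1\otimes q)=w_{\xi_2}(q)\gamma_2,\qquad\mathrm{val}(\Delta(q))=w_{\xi_1}(q)\gamma_1+w_{\xi_2}(q)\gamma_2 .
\]
\end{lemma}

\begin{proof}
Let $\theta\colon R\to L$ be a ring homomorphism and $n_\xi=\mathrm{val}\,\theta(x_\xi)$. If two of the five values $n_\eta,n_\kappa$ exceeded the minimum $n_\xi$, then $x_\xi=\beta x_\eta+\beta'x_\kappa$ would give $n_\xi\ge\min(n_\eta,n_\kappa)>n_\xi$, since $\theta(\beta),\theta(\beta')$ have value $0$. So all values but at most one equal the minimum. Also $n_\infty=0$. If all five are equal, $\mathrm{val}\circ\theta$ vanishes on $Q$. If the exception is $\xi\in\mathbb F_4$, the minimum is $n_\infty=0$ and $\mathrm{val}\circ\theta=w_\xi\gamma$ on $Q$ with $\gamma=n_\xi>0$. If the exception is $\infty$, the four values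 $n_\eta$, $\eta\in\mathbb F_4$, equal some $-\gamma<0$ and $\mathrm{val}\circ\theta=w_\infty\gamma$ on $Q$. Apply this to the maps $r\mapsto r\otimes1$ and $r\mapsto1\otimes r$, and use $\Delta(q)=(q\otimes1)(1\otimes q)$.
\end{proof}

So the valuations seen on $\Delta(Q)$ are nonnegative combinations of two of the five $w_\xi$. The only linear relation among the $w_\xi$ involves all five. Hence such a combination is nonnegative on all of $Q$ only if it is zero, and two nonzero such combinations cannot be opposite. These two facts give finite generation and tameness.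

\begin{lemma}\label{lem:finite}
$A$ is a finitely generated $A_\Delta$-module.
\end{lemma}

\begin{proof}
Let $\mathfrak p$ be a minimal prime of $A$, and consider a valuation on $L=\mathrm{Frac}(A/\mathfrak p)$ whose ring contains the image of $A_\Delta$. In the notation of Lemma~\ref{lem:val}, choose $q$ with $w_{\xi_1}(q)=w_{\xi_2}(q)=-1$. Then $0\le\mathrm{val}(\Delta(q))=-\gamma_1-\gamma_2$, so $\gamma_1=\gamma_2=0$. Hence the valuation ring contains the image of every element $y$ of the form $q\otimes1$ or $1\otimes q$. By (V1) there is a monic polynomial $f_{\mathfrak p}$ over $A_\Delta$ with $f_{\mathfrak p}(y)\in\mathfrak p$. By (V3) the product $f$ of the finitely many $f_{\mathfrak p}$ is monic and $f(y)$ is nilpotent, so $f^n(y)=0$ for some $n$, and $y$ is integral over $A_\Delta$. The ring $A$ is generated by the elements $q\otimes1$, $1\otimes q$ with $q$ in a finite set generating $Q$ as a monoid. A ring generated by finitely many integral elements is a finitely generated module.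
\end{proof}

\begin{lemma}\label{lem:identity}
For every $0\ne v\in\mathrm{Hom}(Q,\mathbb R)$ there are $\varepsilon=\pm1$ and $e\in\mathbb F_2Q$ with support in $\{q:\varepsilon v(q)>0\}$ such that $\Delta(e)=1$.
\end{lemma}

\begin{proof}
Suppose first that no such $e$ exists for $\varepsilon=1$. We find a valuation that is positive on $\Delta(q)$ whenever $v(q)>0$. Let $A_v$ be the span of $\Delta(Q_v)$, a subring of $A$, and $I_v$ the span of the $\Delta(q)$ with $v(q)>0$, an ideal of $A_v$. By assumption $1\notin I_v$. Take a maximal ideal $\mathfrak m\supseteq I_v$ of $A_v$ and a minimal prime $\mathfrak q\subseteq\mathfrak m$ of $A_v$. Localization is exact, so the localization of $A$ at the multiplicative set $A_v\setminus\mathfrak q$ contains $(A_v)_{\mathfrak q}\ne0$ and has a prime ideal. This gives a prime $\mathfrak p$ of $A$ with $\mathfrak p\cap A_v\subseteq\mathfrak q$, and $\mathfrak p\cap A_v=\mathfrak q$ by minimality. Thus $A_v/\mathfrak q$ is a subring of $L=\mathrm{Frac}(A/\mathfrak p)$. By (V2) applied to its localization at $\mathfrak m/\mathfrak q$,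 there is a valuation on $L$ that is positive on the nonzero elements of $\mathfrak m/\mathfrak q$. If $v(q)>0$, then $\Delta(q)\in\mathfrak m$, and its image in $L$ is nonzero because $\Delta(q)$ is a unit of $A$. By Lemma~\ref{lem:val},
\[
v(q)>0\ \Longrightarrow\ w_{\xi_1}(q)\gamma_1+w_{\xi_2}(q)\gamma_2>0 .
\]
If no $e$ exists for $\varepsilon=-1$ either, the same argument for $-v$ gives $\xi_3,\xi_4\in\mathcal P$ and $\gamma_3,\gamma_4\ge0$, in a possibly different ordered group, with
\[
v(q)<0\ \Longrightarrow\ w_{\xi_3}(q)\gamma_3+w_{\xi_4}(q)\gamma_4>0 .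
\]
Choose a four-element set $F\subset\mathcal P$ containing $\xi_1,\dots,\xi_4$. If $w_\xi(q)\le0$ for all $\xi\in F$, both right-hand sides fail, so $v(q)=0$. Such $q$ generate $Q$: they include the torsion elements and the inverses of a basis of $Q$ modulo torsion dual to $(w_\xi)_{\xi\in F}$. So $v=0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:M}
$M=N\rtimes Q$ is finitely presented.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:finite}, $A$ and its quotient $N$ are finitely generated over $\mathbb ZQ$, so $M$ is finitely generated. Let $Y$ be a finite generating set of $N$ over $\mathbb ZQ$, let $v\ne0$, and take $\varepsilon,e$ as in Lemma~\ref{lem:identity}. Then $e$ acts as the identity on $A$, hence on $N$. For $q\in Q$, $y\in Y$ we have $qy=qe^ny$ for all $n$, and $\varepsilon v$ is at least $\varepsilon v(q)+n\min_{\mathrm{supp}(e)}\varepsilon v$ on the support of $qe^n$, which is positive for large $n$. So $N=\mathbb ZQ_{\varepsilon v}Y$. Thus $N$ is tame, and Theorem~\ref{thm:BS} applies.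
\end{proof}

\begin{remark}\label{rem:five}
The last step of Lemma~\ref{lem:identity} needs $|\mathcal P|\ge5$, so that four points always miss one. Over $\mathbb F_2$ there are three points and $w_0+w_1=-w_\infty$, so a sum of two of the $w_\xi$ is opposite to a third and the argument breaks down. The characteristic must be $2$ because $N$ acts by signs, and $\mathbb F_4$ is the smallest field of characteristic $2$ whose projective line has at least five points.
\end{remark}

\section{The second layer: $H$ is finitely presented}\label{sec:second}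

By Lemma~\ref{lem:functions}(b), $B$ is the free $\mathbb Z/15$-module on the conjugates ${}^{\ell_r}a$. So we must derive $[a,{}^{\ell_r}a]=1$ for all $r\in R$. Conjugation by $Q$ alone does not reduce these relations to finitely many, since distinct monic irreducible polynomials of degree at least $2$ lie in distinct $Q$-orbits on $R$. Instead we propagate the support relations with Lemma~\ref{lem:prop}, and then climb from $r$ to $r+p$ with Lemma~\ref{lem:four}.

\begin{proposition}\label{prop:B}
$B\rtimes M$ is finitely presented.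
\end{proposition}

\begin{proof}
Let $E$ be the quotient of $M*\langle a\rangle$ by the relations below, where for $p\in Q$
\[
a_p^0=(a\cdot{}^{\ell_p}a)^8,\qquad a_p^1=(a\cdot({}^{\ell_p}a)^{-1})^8 .
\]
\begin{enumerate}
\item[(B1)] $a^{15}=1$, and $a$ commutes with the elements of a finite generating set of $Q$.
\item[(B2)] For $(s,s')\in\mathcal L$, the elements $a,{}^{\ell_s}a,{}^{\ell_{s'}}a,{}^{\ell_1}a$ commute pairwise.
\item[(B3)] For $q\in\mathcal S_0$ and $i\in\mathbb F_2$, the element $(\ell_1+i)\ell_q\in N$ centralizes $a_1^i$.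
\end{enumerate}
By Proposition~\ref{prop:M}, $E$ is finitely presented. The relations hold in $B\rtimes M$, where $a_p^i=8(1+(-1)^{i}(-1)^{\ell_p})=1_{U_p^i}$ and $\ell_p+i$ vanishes on $U_p^i$. So there is a homomorphism $E\to B\rtimes M$ that is the identity on $M$ and sends $a$ to $a$. We show that it is an isomorphism.

In $E$, the group $Q$ centralizes $a$ and ${}^q\ell_p=\ell_{qp}$, so ${}^qa_p^i=a_{qp}^i$. Conjugating $[a,{}^{\ell_1}a]=1$ by $p$ gives $[a,{}^{\ell_p}a]=1$ for all $p\in Q$, and hence $a=a_p^0a_p^1$.

\emph{Step 1: $(\ell_p+i)\ell_r$ centralizes $a_p^i$ for all $p\in Q$, $r\in R$, $i\in\mathbb F_2$.} Let $J$ be the set of pairs $(p,r)$ for which this holds for both $i$. We check the conditions of Lemma~\ref{lem:prop}. Condition (i) follows by conjugating with $q$, condition (ii) holds because $r\mapsto(\ell_p+i)\ell_r$ is additive, and (iv) is (B3). For (iii) let $(s,q),(s',q)\in J$. The four elements in (B2) generate an abelian group $V$ of exponent dividing $15$, which we write additively. As $\ell_1=\ell_s+\ell_{s'}$, they form the orbit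 of $a$ under $\langle\ell_s,\ell_{s'}\rangle$, so conjugations by $\ell_s,\ell_{s'}$ induce commuting involutions $\sigma,\sigma'$ of $V$. For an involution $\theta$ of $V$ let $e_i(\theta)=8(1+(-1)^i\theta)$. Since $16\equiv1$, we have $e_0(\theta)+e_1(\theta)=1$ and $\theta e_i(\theta)=(-1)^ie_i(\theta)$, and $e_i(\theta)$ is the identity on the $(-1)^i$-eigenspace of $\theta$ and zero on the other one. Put
\[
a_{ij}=e_i(\sigma)e_j(\sigma')a=e_j(\sigma')a_s^i=e_i(\sigma)a_{s'}^j .
\]
Then $a=\sum a_{ij}$ and $\sigma\sigma'a_{ij}=(-1)^{i+j}a_{ij}$, so $a_1^m=e_m(\sigma\sigma')a=\sum_{i+j=m}a_{ij}$ for $m\in\mathbb F_2$. The element $a_{ij}$ is a product of powers of $a_s^i$ and ${}^{\ell_{s'}}a_s^i$. Since $N$ is abelian, an element of $N$ that centralizes $a_s^i$ also centralizes ${}^{\ell_{s'}}a_s^i$. So $(\ell_s+i)\ell_q$ centralizes $a_{ij}$. From $a_{ij}=e_i(\sigma)a_{s'}^j$ we get in the same way that $(\ell_{s'}+j)\ell_q$ centralizes $a_{ij}$. By \eqref{eq:sum}, $(\ell_1+i+j)\ell_q$ centralizes $a_{ij}$, so $(\ell_1+m)\ell_q$ centralizes $a_1^m$. Thus $(1,q)\in J$,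 and Lemma~\ref{lem:prop} gives $J=Q\times R$.

\emph{Step 2: the group $\tilde B=\langle{}^{\ell_r}a:r\in R\rangle$ is abelian.} Let $p\in Q$, $r\in R$ with $[a,{}^{\ell_r}a]=1$. Apply Lemma~\ref{lem:four} with $\sigma=\ell_p$, $\rho=\ell_r$, $\nu=\ell_p\ell_r$. By Step 1, $\nu$ centralizes $a_p^0$ and $\rho\nu=(\ell_p+1)\ell_r$ centralizes $a_p^1$. We obtain $[a,{}^{\ell_{r+p}}a]=1$. Starting from $r=0$ and using that every element of $R$ is a finite sum of elements of $Q$, we get $[a,{}^{\ell_r}a]=1$ for all $r$. Conjugating by $\ell_{r'}$ shows that any two generators of $\tilde B$ commute.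

\emph{Step 3: $\tilde B$ is normal in $E$.} It is invariant under $Q$ and under every $\ell_r$, and it contains the $a_p^i$. Since $\ell_p\ell_r=\ell_r+(\ell_p+1)\ell_r$, Step 1 gives ${}^{\ell_p\ell_r}a=a_p^0\cdot{}^{\ell_r}a_p^1\in\tilde B$. As $N$ is abelian, ${}^{\ell_p\ell_r}({}^{\ell_{r'}}a)={}^{\ell_{r'}}({}^{\ell_p\ell_r}a)\in\tilde B$. The $\ell_p\ell_r$ generate $N$ and have order at most $2$, so $M$ normalizes $\tilde B$, and $a\in\tilde B$.

\emph{Step 4.} Let $(\mathbb Z/15)[R]$ be the free module on the set $R$. The map $(\mathbb Z/15)[R]\to\tilde B$, $r\mapsto{}^{\ell_r}a$, is defined by Step 2 and is onto. Its composite with $\tilde B\to B$ sends $r$ to $(-1)^{\ell_r}$, so it is an isomorphism by Lemma~\ref{lem:functions}(b). Hence $\tilde B\to B$ is an isomorphism. By Step 3, $E=\tilde BM$. If $bm$ with $b\in\tilde B$, $m\in M$ maps to $1$ in $B\rtimes M$, then $m=1$ and $b=1$. So $E\cong B\rtimes M$.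
\end{proof}

\begin{corollary}\label{cor:H}
$H$ is finitely presented.
\end{corollary}

\begin{proof}
We have $H=(B\rtimes M)\rtimes\langle c\rangle$, where $c$ has order $2$, centralizes $M$ and inverts $a$. Adding the generator $c$ and these finitely many relations to a finite presentation of $B\rtimes M$ gives a presentation of $H$.
\end{proof}

\section{The third layer: the group $G$}\label{sec:third}

In $B$ we cut $a$ into halves by eigenspaces of involutions, which needs $1/2$. In $\Lambda$ this is not available. Adjoining it by an element $\theta$ with ${}^\theta y=y^2$ would destroy the homology: a finite-index subgroup $S$ contains some $\theta^m$ and $y^n$ with $m,n\ge1$, and $y^n$ is conjugate in $S$ to $y^{2^mn}$, so its class in $H_1(S,\mathbb Q)$ vanishes. We cut with formula \eqref{eq:cut} instead, and this is the purpose of the layer $B$.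

\subsection{The presentation}

We define $G$ as a quotient of the free product $H*\Lambda$, and write $\tau\colon\Lambda\to G$ for the natural homomorphism. Imitating \eqref{eq:cut}, put for a clopen set $U$ and $\lambda\in\Lambda$
\[
\tau_U(\lambda)={}^{1_U}\tau(\mu)\cdot\tau(\mu)^{-1},\qquad\mu=(\zeta-1)^{-1}\lambda .
\]
For $(s,s')\in\mathcal L$ let $U_{ij}=U_s^i\cap U_{s'}^j$ be the four cells of $s,s'$. Let $\mathcal S=\mathcal S_0\cup\{s^{-1}s':(s,s')\in\mathcal L\}$, a finite set. In the following relations $\lambda,\lambda'$ run independently through a fixed $\mathbb Z$-basis of $\Lambda$.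
\begin{enumerate}
\item[(P1)] $\tau(\lambda)$ commutes with the elements of a finite generating set of $Q$.
\item[(P2)] ${}^a\tau(\lambda)=\tau(\zeta\lambda)$ and ${}^c\tau(\lambda)=\tau(\bar\lambda)$.
\item[(P3)] For each $(s,s')\in\mathcal L$:
\begin{enumerate}
\item[(a)] ${}^{g}\tau(\lambda)$ and ${}^{g'}\tau(\lambda')$ commute for $g,g'\in\{1,1_{U_{00}},1_{U_{01}},1_{U_{10}},1_{U_{11}}\}$, where $1$ is the identity of $H$;
\item[(b)] $\tau(\lambda)=\prod_{i,j}\tau_{U_{ij}}(\lambda)$;
\item[(c)] ${}^{1_{U_{i'j'}}}\tau_{U_{ij}}(\lambda)$ equals $\tau_{U_{ij}}(\zeta\lambda)$ if $(i',j')=(i,j)$, and $\tau_{U_{ij}}(\lambda)$ otherwise.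
\end{enumerate}
\item[(P4)] For $f\in\{\ell_q:q\in\mathcal S\}\cup\{c\}$ and $i\in\mathbb F_2$, the element $(\ell_1+i)f\in N^+$ centralizes $\tau_{U_1^i}(\lambda)$.
\end{enumerate}
Let $P$ be the normal closure of $\tau(\Lambda)$ in $G$.

\begin{lemma}\label{lem:G}
$G$ is finitely presented, $G=P\rtimes H$, and there is a surjective homomorphism $\phi\colon G\to\hat G$.
\end{lemma}

\begin{proof}
Both $H$ (Corollary~\ref{cor:H}) and $\Lambda$ are finitely presented, and we added finitely many relations. Sending $\tau(\Lambda)$ to $1$ makes every relation trivial, so it defines a retraction $G\to H$ with kernel $P$. Send $\tau(\lambda)$ to the constant function $\lambda$ and $H$ to itself. By \eqref{eq:cut}, $\tau_U(\lambda)$ goes to $\lambda1_U$. Relations (P1)--(P3) hold by the definition of the action, and (P4) holds because $(\ell_1+i)f$ vanishes on $U_1^i$. This defines $\phi$. Its image contains $H$ and all $\lambda1_U$, and these functions generate $C(X,\Lambda)$.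
\end{proof}

We do not need $\phi$ to be injective. The goal of this section is the following.

\begin{proposition}\label{prop:nil}
$P$ is nilpotent of class at most $2$, that is, $P/Z(P)$ is abelian.
\end{proposition}

The plan is to recover inside $G$ enough of the geometry of $X$. Each $p\in Q$ splits $P$ into two commuting halves. Modulo the center the halves form a direct product, and the splittings for different $p$ are compatible, so $P/Z(P)$ decomposes along cells. On a cell, an element of $K$ acts like a constant, and constants preserve the abelian group $\tau(\Lambda)$ by (P2).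

\subsection{Halves of $\tau(\Lambda)$}

Write $\tau_p^i=\tau_{U_p^i}$ and $\Lambda_p^i=\tau_p^i(\Lambda)$.

\begin{lemma}\label{lem:cells}
\begin{enumerate}
\item[(a)] Let $(s,s')\in\mathcal L$. The maps $\tau_{U_{ij}}$ are homomorphisms into a common abelian subgroup of $G$. If $Y$ is a union of cells $U_{ij}$, then for all $\lambda\in\Lambda$
\begin{equation}\label{eq:cells}
\tau_Y(\lambda)=\prod_{U_{ij}\subseteq Y}\tau_{U_{ij}}(\lambda),\qquad{}^{1_Y}\tau_{U_{ij}}(\lambda)=\begin{cases}\tau_{U_{ij}}(\zeta\lambda)&\text{if }U_{ij}\subseteq Y,\\ \tau_{U_{ij}}(\lambda)&\text{otherwise.}\end{cases}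
\end{equation}
\item[(b)] For $p,q\in Q$ and $i\in\mathbb F_2$: $\tau_p^i$ is a homomorphism, $\tau(\lambda)=\tau_p^0(\lambda)\tau_p^1(\lambda)$, $[\Lambda_p^0,\Lambda_p^1]=1$, $1_{U_p^{i+1}}$ centralizes $\Lambda_p^i$, and ${}^q\Lambda_p^i=\Lambda_{qp}^i$.
\item[(c)] Relations \textup{(P1), (P2), (P4)} hold for all $\lambda\in\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Two homomorphisms on $\Lambda$ that agree on a basis are equal. This extends (P1) and (P2) to all $\lambda$.

(a) By (P3)(a), the elements listed there generate an abelian group $V$, which contains $\tau(\Lambda)$ and all ${}^{1_{U_{ij}}}\tau(\Lambda)$. So $\tau_{U_{ij}}$ is a quotient of two homomorphisms into $V$, hence a homomorphism into $V$. Both sides of (P3)(b) and of (P3)(c) are now homomorphisms in $\lambda$, so these relations hold for all $\lambda$. Since $1_Y$ is the sum of the $1_{U_{i'j'}}$ with $U_{i'j'}\subseteq Y$, applying (P3)(c) once for each summand gives the second formula in \eqref{eq:cells}. With $\mu=(\zeta-1)^{-1}\lambda$, (P3)(b) then gives, in $V$,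
\[
\tau_Y(\lambda)=\prod_{i,j}{}^{1_Y}\tau_{U_{ij}}(\mu)\cdot\prod_{i,j}\tau_{U_{ij}}(\mu)^{-1}=\prod_{U_{ij}\subseteq Y}\tau_{U_{ij}}(\zeta\mu-\mu).
\]

(b) Fix $(s,s')\in\mathcal L$. As $\ell_1=\ell_s+\ell_{s'}$, the set $U_1^m$ is the union of the two cells $U_{ij}$ with $i+j=m$. So for $p=1$ the first four claims follow from \eqref{eq:cells} and (P3)(b). Since $q$ centralizes $\tau(\Lambda)$ and ${}^q1_U=1_{qU}$, we have ${}^q\tau_U(\lambda)=\tau_{qU}(\lambda)$. This gives the last claim, and conjugating by $p$ gives the others.

(c) By (b), whose proof does not use (P4), $\tau_1^i$ is a homomorphism, so (P4) extends to all $\lambda$.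
\end{proof}

\subsection{Support relations}

The next lemma is the analog of Step 1 in Proposition~\ref{prop:B}, with one new difficulty. There the pieces $a_{ij}$ were cut out by $\ell_{s'}\in N$, which commutes with the element $n=(\ell_s+i)\ell_q$ under test. Here the pieces are cut out by $\rho=1_{U_{s'}^j}\in B$, which does not commute with $n$. The error ${}^n\rho-\rho$ is supported in $U_s^{i+1}$, and we must know that it acts trivially on $\Lambda_s^i$. The extra elements $s^{-1}s'$ of $\mathcal S$ are there for this purpose.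

\begin{lemma}\label{lem:support}
For all $p\in Q$, $f\in R^+$ and $i\in\mathbb F_2$, the element $(\ell_p+i)f$ centralizes $\Lambda_p^i$.
\end{lemma}

\begin{proof}
The map $f\mapsto(\ell_p+i)f$ is additive, and the case $f=c$ is (P4) conjugated by $p$. So it suffices to treat $f=\ell_r$. Let $J$ be the set of $(p,r)\in Q\times R$ such that $(\ell_p+i)\ell_r$ centralizes $\Lambda_p^i$ for both $i$. Conditions (i), (ii), (iv) of Lemma~\ref{lem:prop} follow from Lemma~\ref{lem:cells}(b), additivity and (P4). By (P4) and (i), also $(s,s')=(s\cdot1,s\cdot s^{-1}s')\in J$ for all $(s,s')\in\mathcal L$.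

We prove: \emph{if $(s,s')\in\mathcal L$, $q\in Q$ and $(s,q)\in J$, then $n=(\ell_s+i)\ell_q$ centralizes $\tau_{U_{ij}}(\Lambda)$ for all $i,j$.} If $n_0\in N^+$ equals $1$ exactly on the clopen set $Z_0$, then
\begin{equation}\label{eq:flip}
{}^{n_0}1_U=1_U-2\cdot1_{U\cap Z_0}.
\end{equation}
Since $8\cdot2\equiv1\pmod{15}$, a subgroup of $H$ containing $n_0$ and $1_U$ contains $1_{U\cap Z_0}$ and $1_{U\setminus Z_0}$. Let $C$ be the centralizer of $\Lambda_s^i$ in $H$. It contains $1_{U_s^{i+1}}$ by Lemma~\ref{lem:cells}(b), and it contains $n$ and $n'=(\ell_s+i)\ell_{s'}$ because $(s,q),(s,s')\in J$. The function $n$ equals $1$ exactly on $Z=U_s^{i+1}\cap U_q^1$, so $1_Z\in C$. The function $n'$ equals $1$ exactly on $U_s^{i+1}\cap U_{s'}^1$, so $1_{Z\cap U_{s'}^1}$ and $1_{Z\cap U_{s'}^0}$ lie in $C$.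

Let $\rho=1_{U_{s'}^j}$, $\mu=(\zeta-1)^{-1}\lambda$ and $g=\tau_s^i(\mu)\in\Lambda_s^i$. By \eqref{eq:cells}, $g=\tau_{U_{ij}}(\mu)\tau_{U_{i,j+1}}(\mu)$ and ${}^\rho g=\tau_{U_{ij}}(\zeta\mu)\tau_{U_{i,j+1}}(\mu)$, so ${}^\rho g\cdot g^{-1}=\tau_{U_{ij}}(\lambda)$. Now ${}^ng=g$, and ${}^n\rho=\rho-2\cdot1_{Z\cap U_{s'}^j}$ by \eqref{eq:flip}, where the last term centralizes $g$. Hence
\[
{}^n\tau_{U_{ij}}(\lambda)={}^{({}^n\rho)}g\cdot g^{-1}={}^\rho g\cdot g^{-1}=\tau_{U_{ij}}(\lambda).
\]

For condition (iii), let $(s,q),(s',q)\in J$. The statement just proved, applied to $(s,s')$ and to $(s',s)\in\mathcal L$, which has the same cells with the indices exchanged, shows that $(\ell_s+i)\ell_q$ and $(\ell_{s'}+j)\ell_q$ centralize $\tau_{U_{ij}}(\Lambda)$. By \eqref{eq:sum} so does $(\ell_1+i+j)\ell_q$. By \eqref{eq:cells}, $\Lambda_1^m$ is contained in the product of the two groups $\tau_{U_{ij}}(\Lambda)$ with $i+j=m$. So $(1,q)\in J$, and Lemma~\ref{lem:prop} finishes the proof.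
\end{proof}

\subsection{Halves of $P$}

To apply \eqref{eq:principle} we split each element of $K$ into parts supported in the two half-spaces. These parts are quadratic, so they leave $K$ but stay in $H$. For $p\in Q$, $i\in\mathbb F_2$ let
\[
W_p^i=\langle1_{U_p^i},\ (\ell_p+i+1)f:f\in R^+\rangle\le B\rtimes N^+,\qquad P_p^i=\langle{}^h\Lambda_p^i:h\in K\rangle\le P .
\]
Elements of $W_p^i$ are supported in $U_p^i$, so $[W_p^0,W_p^1]=1$ and $W_p^0W_p^1$ is a group. It contains $a=1_{U_p^0}+1_{U_p^1}$ and $f=(\ell_p+1)f+\ell_pf$ for $f\in R^+$, so $K\subseteq W_p^0W_p^1$. The groups $P_p^i$ are $K$-invariant by definition.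

\begin{lemma}\label{lem:halves}
For $p\in Q$ and $i\in\mathbb F_2$:
\begin{enumerate}
\item[(a)] $W_p^{i+1}$ centralizes $P_p^i$;
\item[(b)] $[P_p^0,P_p^1]=1$;
\item[(c)] $P=\langle{}^h\tau(\Lambda):h\in K\rangle=P_p^0P_p^1$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:cells}(b) and~\ref{lem:support}, the generators of $W_p^{i+1}$ centralize $\Lambda_p^i$. So if $h=w_0w_1\in K$ with $w_j\in W_p^j$, then ${}^hg={}^{w_i}g$ for $g\in\Lambda_p^i$, and $P_p^i$ is generated by elements ${}^wg$ with $w\in W_p^i$, $g\in\Lambda_p^i$.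

(a) For $w'\in W_p^{i+1}$ we have ${}^{w'}({}^wg)={}^w({}^{w'}g)={}^wg$.

(b) For $g_j\in\Lambda_p^j$ and $w_j\in W_p^j$ we have $[{}^{w_0}g_0,{}^{w_1}g_1]={}^{w_0w_1}[g_0,g_1]=1$.

(c) Let $P'=\langle{}^h\tau(\Lambda):h\in K\rangle$. Since $1_{U_p^i}\in K$, the definition of $\tau_p^i$ gives $\Lambda_p^i\subseteq P'$, and then $P_p^i\subseteq P'$ because $P'$ is $K$-invariant. Conversely ${}^h\tau(\lambda)={}^h\tau_p^0(\lambda)\cdot{}^h\tau_p^1(\lambda)$ lies in $P_p^0P_p^1$, which is a group by (b). So $P'=P_p^0P_p^1$ for every $p$. It remains to show that $P'$ is normal in $G$. For $g\in H$ and $h\in K$ we have ${}^g({}^h\tau(\lambda))={}^{({}^gh)}({}^g\tau(\lambda))$ with ${}^gh\in K$. So it suffices to show ${}^g\tau(\lambda)\in P'$ for $g$ in a generating set of $H$ closed under inverses. This holds for $g\in K$ by definition and for $g\in Q$ by (P1). The group $N^+$ is generated by $c\in K$ and the elements $n=\ell_{p'}\ell_r$, $p'\in Q$, $r\in R$, of order at most $2$. Since $n=\ell_r+(\ell_{p'}+1)\ell_r$, Lemma~\ref{lem:support} gives ${}^n\tau(\lambda)=\tau_{p'}^0(\lambda)\cdot{}^{\ell_r}\tau_{p'}^1(\lambda)\in P'$.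 So $H$ normalizes $P'$, and $\tau(\Lambda)\subseteq P'$. Hence $P'$ is normal in $G$, and $P'=P$.
\end{proof}

\subsection{Projections modulo the center}

The intersection $P_p^0\cap P_p^1$ is central in $P$, like the commutator $z_1$ in Lemma~\ref{lem:four}, but now no torsion argument removes it. We divide it out. Let $\bar P=P/Z(P)$, with the induced action of $H$, and let bars denote images in $\bar P$.

\begin{lemma}\label{lem:proj}
For each $p\in Q$, $\bar P=\bar P_p^0\times\bar P_p^1$. The projections $\pi_p^i\colon\bar P\to\bar P_p^i$ are $K$-equivariant homomorphisms, and $\pi_p^i$ commutes with $\pi_{p'}^j$ for all $p,p'\in Q$, $i,j\in\mathbb F_2$.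
\end{lemma}

\begin{proof}
Suppose $g_0z=g_1$ with $g_i\in P_p^i$, $z\in Z(P)$. By Lemma~\ref{lem:halves}(b), $g_0$ centralizes $P_p^1$, and $g_0=g_1z^{-1}$ centralizes $P_p^0$. So $g_0\in Z(P)$ by Lemma~\ref{lem:halves}(c), and $\bar P_p^0\cap\bar P_p^1=1$. This gives the direct product. The projections are $K$-equivariant because both factors are $K$-invariant.

Let $\rho=1_{U_p^i}\in K\cap W_p^i$, and let $g=g_ig_{i+1}\in\bar P$ with $g_j\in\bar P_p^j$. By Lemma~\ref{lem:halves}(a), $\rho$ fixes $g_{i+1}$, so ${}^\rho g\cdot g^{-1}={}^\rho g_i\cdot g_i^{-1}\in\bar P_p^i$. Let $\pi'=\pi_{p'}^j$ and $\mu=(\zeta-1)^{-1}\lambda$. Since $\pi'$ is a $K$-equivariant homomorphism,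
\[
\pi'\bigl(\overline{\tau_p^i(\lambda)}\bigr)={}^\rho g\cdot g^{-1}\in\bar P_p^i,\qquad\text{where }g=\pi'\bigl(\overline{\tau(\mu)}\bigr).
\]
By equivariance $\pi'$ maps all generators of $\bar P_p^i$ into $\bar P_p^i$, so $\pi'(\bar P_p^i)\subseteq\bar P_p^i$ for both $i$. For $g=g_0g_1$ as above, $\pi'(g)=\pi'(g_0)\pi'(g_1)$ is therefore the decomposition of $\pi'(g)$, and $\pi_p^i\pi'(g)=\pi'(g_i)=\pi'\pi_p^i(g)$.
\end{proof}

For linearly independent $p_1,\dots,p_m\in Q$ and $x\in\mathbb F_2^m$ put $\pi_x=\pi_{p_1}^{x_1}\cdots\pi_{p_m}^{x_m}$. This is a $K$-equivariant endomorphism of $\bar P$, so $\pi_x(\bar P)$ is $K$-invariant. As the factors commute, any of them can be written first, so $\pi_x(\bar P)\subseteq\bar P_{p_n}^{x_n}$ for each $n$. Applying $g=\pi_p^0(g)\pi_p^1(g)$ for $p=p_1,\dots,p_m$ in turn shows that each $g\in\bar P$ is a product of the elements $\pi_x(g)$. In particular,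
\begin{equation}\label{eq:detect}
\text{if }\pi_x(g)=1\text{ for all }x\in\mathbb F_2^m,\text{ then }g=1 .
\end{equation}
The group $\pi_x(\bar P)$ plays the role of the functions supported in the cell $U_x$. The next lemma makes this precise.

\begin{lemma}\label{lem:local}
If $h'\in K$ is trivial on $U_x$, then $h'$ centralizes $\pi_x(\bar P)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:halves}(a), $W_{p_n}^{x_n+1}$ centralizes $\bar P_{p_n}^{x_n}\supseteq\pi_x(\bar P)$. So it suffices to show that $h'$ lies in $W=\langle W_{p_n}^{x_n+1}:1\le n\le m\rangle$. Write $h'=b'f'$ with $b'\in B$ and $f'=\ell_r+\varepsilon\in R^+$. Both $b'$ and $f'$ vanish on $U_x$.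

The cell $U_x$ is a coset of the subgroup $X'=\{\alpha:\alpha(p_1)=\dots=\alpha(p_m)=0\}$, and $\ell_r$ is additive in $\alpha$ and constant on $U_x$, so $\ell_r$ vanishes on $X'$. If $r$ were not in the span of the $p_n$, some $\alpha\in X'$ would have $\alpha(r)=1$. So $r=\sum_n\epsilon_np_n$ with $\epsilon_n\in\mathbb F_2$. Evaluating on $U_x$ gives $\varepsilon=\sum_n\epsilon_nx_n$, so $f'=\sum_n\epsilon_n(\ell_{p_n}+x_n)$. Each $\ell_{p_n}+x_n=(\ell_{p_n}+x_n)c$ is a generator of $W_{p_n}^{x_n+1}$. Hence $f'\in W$.

Next, $W_p^i$ contains every $b\in B$ supported in $U_p^i$. Indeed, $(\ell_p+i+1)\ell_{r'}$ equals $\ell_{r'}$ on $U_p^i$, so it conjugates $1_{U_p^i}$ to $(-1)^{\ell_{r'}}1_{U_p^i}$; and writing $b$ in the basis of Lemma~\ref{lem:functions}(b) and multiplying by $1_{U_p^i}$ expresses $b$ as a combination of these functions. The complement of $U_x$ is the disjoint union of the clopen sets $Z_n=U_{p_n}^{x_n+1}\cap\bigcap_{n'<n}U_{p_{n'}}^{x_{n'}}$. So $b'=\sum_nb'1_{Z_n}$ with $b'1_{Z_n}\in W_{p_n}^{x_n+1}$, and $b'\in W$.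
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nil}]
Let $\lambda,\mu\in\Lambda$ and $h\in K$. By Lemma~\ref{lem:functions}(a) there are linearly independent $p_1,\dots,p_m\in Q$ such that $h\colon X\to D$ is constant on each cell $U_x$. Let $h_x=a^jc^\varepsilon\in K$ be the constant function with the same value on $U_x$. This is where $c$ is needed: on a cell $\ell_r$ may be identically $1$, and $N$ contains no constant function with this value. By (P2), ${}^{h_x}\tau(\mu)=\tau(\mu_x)$ for some $\mu_x\in\Lambda$. The element $hh_x^{-1}\in K$ is trivial on $U_x$, so by equivariance and Lemma~\ref{lem:local},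
\[
\pi_x\bigl({}^h\overline{\tau(\mu)}\bigr)=\pi_x\bigl({}^{hh_x^{-1}}\overline{\tau(\mu_x)}\bigr)={}^{hh_x^{-1}}\pi_x\bigl(\overline{\tau(\mu_x)}\bigr)=\pi_x\bigl(\overline{\tau(\mu_x)}\bigr).
\]
Since $\pi_x$ is a homomorphism and $\tau(\Lambda)$ is abelian,
\[
\pi_x\bigl([\overline{\tau(\lambda)},{}^h\overline{\tau(\mu)}]\bigr)=\pi_x\bigl([\overline{\tau(\lambda)},\overline{\tau(\mu_x)}]\bigr)=1\qquad\text{for all }x .
\]
By \eqref{eq:detect}, $\overline{\tau(\lambda)}$ commutes with ${}^h\overline{\tau(\mu)}$. Conjugating by elements of $K$, we see that any two elements ${}^{h_1}\overline{\tau(\lambda)}$, ${}^{h_2}\overline{\tau(\mu)}$ with $h_1,h_2\in K$ commute. They generate $\bar P$ by Lemma~\ref{lem:halves}(c), so $\bar P$ is abelian.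
\end{proof}

\section{Proof of the theorem and the growth of $b_1$}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=G_k$ be the group of Section~\ref{sec:third}. It is finitely presented by Lemma~\ref{lem:G}. By Proposition~\ref{prop:nil}, $P$ has derived length at most $2$, and $G/P\cong H$ has derived length at most $3$. So $G$ is solvable of derived length at most $5$. For $d\ge2$ let $S_d=\phi^{-1}(\hat S_d)$ with $\hat S_d$ as in Proposition~\ref{prop:betti}. Since $\phi$ is onto, $|G:S_d|=|\hat G:\hat S_d|$, and $S_d$ maps onto $\hat S_d$, hence onto $\mathbb Z^{8k\cdot4^d}$. Therefore $b_1(S_d)\ge8k\cdot4^d$. As $d$ is arbitrary, $\mathrm{vb}_1(G)=\infty$.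
\end{proof}

\begin{remark}\label{rem:growth}
The bound on the index gives $\log_2|G_k:S_d|\le4^d\log_215+2d^2+3d+1$. A finitely generated group has finitely many subgroups of each finite index, and $b_1(S_d)\to\infty$, so $|G_k:S_d|\to\infty$. Hence
\[
\limsup\frac{b_1(S)}{\log_2|G_k:S|}\ \ge\ \lim_{d\to\infty}\frac{8k\cdot4^d}{4^d\log_215+2d^2+3d+1}=\frac{8k}{\log_215},
\]
where $S$ runs over the finite-index subgroups of $G_k$ with $|G_k:S|\to\infty$. So for every constant $C$ some $G_k$ has infinitely many finite-index subgroups $S$ with $b_1(S)\ge C\log|G_k:S|$.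
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS}
Bieri and Strebel, \emph{Valuations and finitely presented metabelian groups}, Proc. LMS 41 (1980).

\bibitem{BK}
Martin R. Bridson, Dessislava H. Kochloukova, \emph{The virtual first Betti number of soluble groups}, arXiv:1409.6029 (2014).

\end{thebibliography}
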